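\title{A non-separable normed space without uncountable biorthogonal systems}

\begin{abstract}
We prove in ZFC that every weakly Lindel\"of determined Banach space of density character $\omega_1$, for instance $\ell_2(\omega_1)$, has a dense subspace that contains no uncountable biorthogonal system. In particular, ZFC proves the existence of a non-separable normed space without uncountable biorthogonal systems. The subspace is spanned by vectors on which every functional acts as a power series evaluated at a point of a very thin Cantor set, and the proof rests on a uniqueness theorem for holomorphic functions of several variables on that set. In the opposite direction, every dense subspace of a Banach space with a Markushevich basis and density character $\kappa\ge\omega_2$ contains a biorthogonal system of cardinality $\kappa$.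
\end{abstract}

\section{Introduction}\label{sec:intro}

The scalar field is $\mathbb K=\mathbb R$ or $\mathbb C$. A normed space need not be complete, and a subspace is a linear subspace, not necessarily closed. A \emph{biorthogonal system} in a normed space $X$ is a family $\{x_i;f_i\}_{i\in I}$ with $x_i\in X$ and $f_i\in X^*$ such that $f_i(x_j)=\delta_{ij}$ for all $i,j\in I$; its cardinality is $|I|$. The functionals $f_i$ are continuous coordinates on the span of the vectors $x_i$. The \emph{density character} $\operatorname{dens}X$ is the smallest cardinality of a dense subset of $X$. A biorthogonal system in a nonzero space $X$ has at most $\operatorname{dens}X$ elements (Lemma~\ref{lem:count}), so an uncountable biorthogonal system certifies that the space is non-separable. Does every non-separable space carry such a certificate?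

The countable analog holds. Let $X$ be infinite-dimensional and suppose that $x_i,f_i$ have been chosen for $i<n$. The subspace $\bigcap_{i<n}\ker f_i$ has finite codimension, so it contains a vector $x_n\ne0$. This vector is not in the span of $x_0,\dots,x_{n-1}$, which meets $\bigcap_{i<n}\ker f_i$ only in $0$; the span is closed, and the Hahn--Banach theorem gives $f_n$ vanishing on it with $f_n(x_n)=1$. Thus $X$ contains an infinite biorthogonal system. To go on past the first limit stage one needs vectors in $\bigcap_{n}\ker f_n$, and nothing in the argument guarantees that this intersection is large.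

To state what is known we need one class of spaces. A \emph{Markushevich basis} (M-basis) of a Banach space $X$ is a biorthogonal system $\{e_\gamma;e_\gamma^*\}_{\gamma\in\Gamma}$ such that the span of the $e_\gamma$ is dense in $X$ and the $e^*_\gamma$ separate the points of $X$. A Banach space $X$ is \emph{weakly Lindel\"of determined} (WLD) if $(B_{X^*},w^*)$ is a Corson compact, that is, homeomorphic to a set of countably supported points of some product $\mathbb R^\Gamma$. Equivalently, $X$ has an M-basis $\{e_\gamma;e^*_\gamma\}_{\gamma\in\Gamma}$ such that $\{\gamma:f(e_\gamma)\neq0\}$ is countable for every $f\in X^*$; this is the only form of the definition that we use. Every reflexive space, in particular every Hilbert space, is WLD. We write $\omega_1$ for the first uncountable cardinal, $\omega_2$ for the next one, $\mathfrak c$ for the cardinality of the continuum and $\mathfrak c^+$ for its successor cardinal. The following results are quoted for orientation; none is used in our proofs.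
\begin{itemize}
\item[(K1)] (Kunen, under CH.) There is a non-separable Banach space that contains no uncountable biorthogonal system.
\item[(K2)] (Todor\v{c}evi\'c, under Martin's Maximum.) Every non-separable Banach space contains an uncountable biorthogonal system.
\item[(K3)] (H\'ajek--Russo, under CH.) Every WLD Banach space of density character $\omega_1$, in particular $\ell_2(\omega_1)$, contains a dense subspace with no uncountable biorthogonal system.
\item[(K4)] (H\'ajek--Russo, in ZFC.) If $X$ is a WLD Banach space with $\operatorname{dens}X=\mathfrak c^+$, then every dense subspace of $X$ contains a biorthogonal system of cardinality $\mathfrak c^+$.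
\end{itemize}
The problem that we solve comes from the paper of H\'ajek and Russo \cite{HR}.
\begin{quote}
\textbf{Question.} Does ZFC alone prove that there is a non-separable normed space that contains no uncountable biorthogonal system?
\end{quote}
Both examples above use CH, and by (K2) there is no complete example under Martin's Maximum. One might guess that incomplete examples disappear as well. But (K2) only produces a system in the completion. A normed space and its completion have the same functionals but not the same vectors, and moving the vectors $x_j$ slightly, into the dense subspace, destroys the exact relations $f_i(x_j)=0$. The answer to the Question is yes. Below, dimension means algebraic dimension, and countable includes finite.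

\begin{theorem}\label{thm:A}
Every WLD Banach space $X$ with $\operatorname{dens}X=\omega_1$, for instance $\ell_2(\omega_1)$, has a dense subspace $V$ such that:
\begin{itemize}
\item[(i)] if $(f_n)_{n\in\omega}$ is a linearly independent sequence in $X^*$, then $V\cap\bigcap_n\ker f_n$ has countable dimension;
\item[(ii)] every subspace of $V$ either has countable dimension or has finite-codimensional closure in $X$;
\item[(iii)] $V$ contains no uncountable biorthogonal system.
\end{itemize}
\end{theorem}

The space $V$ is non-separable, being dense in $X$, so part (iii) answers the Question. Part (i) is the heart of the matter: in $V$ the recursion described above runs out of vectors after countably many steps, however it was started. There is no conflict with (K2): $X$ has an uncountable M-basis, so $V$ is a proper dense subspace of $X$ and is not complete. For larger densities the situation is reversed.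

\begin{theorem}\label{thm:B}
Let $X$ be a Banach space with a Markushevich basis and $\operatorname{dens}X=\kappa\ge\omega_2$. Then every dense subspace of $X$ contains a biorthogonal system of cardinality $\kappa$.
\end{theorem}

\begin{corollary}\label{cor:C}
For a non-separable WLD Banach space $X$ the following are equivalent:
\begin{itemize}
\item[(a)] $\operatorname{dens}X=\omega_1$;
\item[(b)] some dense subspace of $X$ has no uncountable biorthogonal system;
\item[(c)] some dense subspace of $X$ has no biorthogonal system of cardinality $\operatorname{dens}X$.
\end{itemize}
Moreover, every non-separable WLD Banach space contains a non-separable (not necessarily dense) subspace without uncountable biorthogonal systems.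
\end{corollary}

All three statements are proved in ZFC. Theorem~\ref{thm:A} removes CH from (K3), and Theorem~\ref{thm:B} improves (K4) from $\mathfrak c^+$ to every $\kappa\ge\omega_2$. Section~\ref{sec:model} shows the idea behind Theorem~\ref{thm:A} in the separable space $\ell_2$ and isolates two obstacles, which are removed in Sections~\ref{sec:coherent} and~\ref{sec:cantor}. Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}, the other two results in Section~\ref{sec:B}.

\section{Standard facts}\label{sec:facts}

\textbf{Ordinals.} An ordinal is the set of all smaller ordinals; thus $\omega=\{0,1,2,\dots\}$, and $\omega_1$ is an uncountable well-ordered set each of whose elements $\delta=\{\beta:\beta<\delta\}$ is countable. Every countable subset of $\omega_1$ is contained in some $\delta<\omega_1$, and every limit ordinal $\alpha<\omega_1$ is the supremum of a strictly increasing sequence. The \emph{pigeonhole principle} means: a map from an uncountable set to a countable set is constant on an uncountable subset.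

\textbf{Functionals.} By the Hahn--Banach theorem, continuous functionals on a subspace extend to the whole space, $X^*$ separates the points of $X$, and a subspace is dense if and only if $0$ is the only functional in $X^*$ that vanishes on it.

\textbf{Holomorphic functions.} Let $D$ be the open unit disc of $\mathbb C$. If $\varphi\not\equiv0$ is holomorphic on $D$ and $a\in D$, then $\varphi(a+h)=ch^N(1+o(1))$ as $h\to0$, for some $N\in\omega$ and $c\ne0$. Hence $\varphi$ has finitely many zeros in each compact subset of $D$, and countably many in $D$. If $H$ is holomorphic on $D^m$, then fixing some of the variables leaves a holomorphic function of the others, and the partial derivatives of $H$ are continuous. If $C$ bounds them on $P=\{z:|z_i|\le\frac12\text{ for all }i\}$, integration along segments gives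
\begin{equation}\label{eq:lip}
|H(a)-H(b)|\le C\sum_{i=1}^m|a_i-b_i|\qquad(a,b\in P).
\end{equation}

\begin{lemma}\label{lem:count}
Every biorthogonal system in a normed space $X\neq\{0\}$ has cardinality at most $\operatorname{dens}X$. If $X$ is a non-separable Banach space with an M-basis $\{e_\gamma;e_\gamma^*\}_{\gamma\in\Gamma}$, then $|\Gamma|=\operatorname{dens}X$.
\end{lemma}

\begin{proof}
Let $\{x_i;f_i\}_{i\in I}$ be biorthogonal. Replacing $x_i$ by $x_i/\|x_i\|$ and $f_i$ by $\|x_i\|f_i$, we may assume $\|x_i\|=1$. Put $I_n=\{i:\|f_i\|\le n\}$ for $n\ge1$. For distinct $i,j\in I_n$ we have $1=f_i(x_i-x_j)\le n\|x_i-x_j\|$. So the open balls of radius $1/(2n)$ around the $x_i$, $i\in I_n$, are pairwise disjoint; each meets a given dense set, and $|I_n|\le\operatorname{dens}X$. Since $\operatorname{dens}X$ is infinite, $|I|\le\operatorname{dens}X$. For an M-basis, the finite combinations of the $e_\gamma$ with coefficients in a countable dense subset of $\mathbb K$ are dense, so $\operatorname{dens}X\le\max(|\Gamma|,\omega)$. If $X$ is non-separable, this forces $\operatorname{dens}X\le|\Gamma|$.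
\end{proof}

Consequently, a WLD space $X$ of density character $\omega_1$ contains vectors $e_\beta$, $\beta<\omega_1$, of norm one, with dense span, such that
\begin{equation}\label{eq:supp}
\operatorname{supp}f:=\{\beta<\omega_1: f(e_\beta)\ne0\}\ \text{ is countable for every } f\in X^*.
\end{equation}

\section{The idea in $\ell_2$}\label{sec:model}

Part (i) of Theorem~\ref{thm:A} concerns all independent sequences of functionals. On $\ell_2(\omega_1)$ there are $\mathfrak c$ such sequences. A recursion of length $\omega_1$ that deals with one sequence at each stage reaches all of them only if $\mathfrak c=\omega_1$. Without CH we need a mechanism that handles all functionals at once, and the identity theorem is such a mechanism.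

Let $(e_n)_{n\in\omega}$ be the unit vector basis of $\ell_2$. For $\lambda\in(-1,1)$ and $f\in\ell_2^*$ put
\[
w(\lambda)=\sum_{n}\lambda^ne_n,\qquad g_f(z)=\sum_nf(e_n)z^n .
\]
The coefficients $f(e_n)$ are bounded by $\|f\|$, so $g_f$ is holomorphic on $D$, and $f(w(\lambda))=g_f(\lambda)$. If $f\neq0$ then $g_f\not\equiv0$, so $f$ annihilates only countably many of the vectors $w(\lambda)$. No enumeration of the functionals is needed. For part (i), however, we must also control linear combinations of the $w(\lambda)$, and two terms already cause trouble.

\begin{example}\label{ex:line}
Fix $a\in(-1,1)$. Let $f_n\in\ell_2^*$ be the finitely supported functional with $g_{f_n}(z)=(z-a)^{2n}$. The $f_n$ are linearly independent, because these polynomials have different degrees. For $0<t<1-|a|$ put $u_t=w(a+t)-w(a-t)$. Then $f_n(u_t)=t^{2n}-(-t)^{2n}=0$ for all $n$. The vectors $w(\lambda)$ are linearly independent (the first $k$ coordinates of $w(\lambda_1),\dots,w(\lambda_k)$ form a Vandermonde matrix), and the pairs $\{a+t,a-t\}$ are disjoint, so the $u_t$ are linearly independent. Thus the analog of Theorem~\ref{thm:A}(i) fails for $\operatorname{span}\{w(\lambda):\lambda\in\Lambda\}$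 whenever $\Lambda$ contains an interval.
\end{example}

To see what is required of $\Lambda$, suppose that $f$ and $f'$ both annihilate $c_1w(\lambda)+c_2w(\mu)$ with $(c_1,c_2)\ne(0,0)$. The coefficients are unknown and vary from vector to vector, but a determinant eliminates them: the holomorphic function
\[
H(z_1,z_2)=g_f(z_1)g_{f'}(z_2)-g_{f'}(z_1)g_f(z_2)
\]
vanishes at $(\lambda,\mu)$. The zero set of a function of two variables may well be uncountable. For $f_0,f_1$ of Example~\ref{ex:line},
\[
H(z_1,z_2)=(z_2-a)^2-(z_1-a)^2=(z_2-z_1)(z_1+z_2-2a).
\]
The diagonal is harmless, since we only care about $\lambda\ne\mu$; the line $z_1+z_2=2a$ carries the counterexample. So the \emph{first obstacle} is to find an uncountable set $\Lambda$ so thin that no holomorphic $H\not\equiv0$, in any number of variables, vanishes on uncountably many pairwise disjoint tuples of distinct points of $\Lambda$. This is done in Section~\ref{sec:cantor}.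

The \emph{second obstacle} is that $\ell_2$ is separable. On $\ell_2(\omega_1)$ we would like to use $\sum_\beta\lambda^{\rho(\beta)}e_\beta$ with $\rho$ injective, so that the coefficients of a functional can be read off a power series, but there is no injection of $\omega_1$ into $\omega$. By \eqref{eq:supp}, however, countably many functionals see only the coordinates below some $\delta<\omega_1$. So the $\alpha$-th vector may use its own injection $\rho_\alpha:\alpha\to\omega$, provided that only countably many different patterns of exponents appear below each $\delta$; the pigeonhole principle then returns us to the separable model.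

\section{Coherent injections}\label{sec:coherent}

The simplest way to have few patterns would be to let $\rho_\beta$ extend $\rho_\alpha$ for $\alpha<\beta$. This is impossible, since the union would inject $\omega_1$ into $\omega$. Extension up to finitely many exceptions is possible. For functions $s,t$ with the same domain write $s=^*t$ if they differ at finitely many points only; this is an equivalence relation, preserved by restriction. The following construction is standard.

\begin{lemma}\label{lem:coherent}
There are injections $\rho_\alpha:\alpha\to\omega$, $\alpha<\omega_1$, with $\rho_\alpha=^*\rho_\beta|_\alpha$ for all $\alpha<\beta<\omega_1$. Consequently, for each $\delta<\omega_1$ the set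
\[
R_\delta=\{\rho_\alpha|_\delta:\delta\le\alpha<\omega_1\}
\]
is countable.
\end{lemma}

\begin{proof}
We construct the $\rho_\alpha$ by recursion. To have room for new values, we also require that $\omega\setminus\operatorname{ran}\rho_\alpha$ be infinite. Let $\rho_0=\emptyset$, and let $\rho_{\alpha+1}$ extend $\rho_\alpha$ by a value $\rho_{\alpha+1}(\alpha)\notin\operatorname{ran}\rho_\alpha$. All requirements pass from $\alpha$ to $\alpha+1$.

Let $\alpha$ be a limit ordinal and $\alpha_0<\alpha_1<\cdots$ a sequence with supremum $\alpha$. The functions $\rho_{\alpha_n}$ need not extend each other, and their ranges may together exhaust $\omega$. We therefore correct them one at a time and reserve one forbidden value at each step: we build injections $t_n:\alpha_n\to\omega$ and distinct $k_0,k_1,\ldots\in\omega$ such that $t_{n+1}$ extends $t_n$, $t_n=^*\rho_{\alpha_n}$, and $K_n=\{k_i:i<n\}$ is disjoint from $\operatorname{ran}t_n$.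

Put $t_0=\rho_{\alpha_0}$. Suppose $t_n$ and $K_n$ are given, and write $\rho=\rho_{\alpha_{n+1}}$. Since $t_n=^*\rho_{\alpha_n}=^*\rho|_{\alpha_n}$, there is a finite set $A$ with $\operatorname{ran}t_n\cup K_n\subset\rho[\alpha_n]\cup A$. Call $\xi\in[\alpha_n,\alpha_{n+1})$ \emph{bad} if $\rho(\xi)\in\operatorname{ran}t_n\cup K_n$. As $\rho$ is injective, $\rho(\xi)\notin\rho[\alpha_n]$, so a bad $\xi$ has $\rho(\xi)\in A$, and there are finitely many bad $\xi$. Let $t_{n+1}$ agree with $t_n$ on $\alpha_n$, agree with $\rho$ at the points of $[\alpha_n,\alpha_{n+1})$ that are not bad, and take distinct values in the infinite set $\omega\setminus(\operatorname{ran}\rho\cup A)$ at the bad points. Then $t_{n+1}$ is injective, $t_{n+1}=^*\rho$, and $\operatorname{ran}t_{n+1}$ is disjoint from $K_n$. Moreover $\operatorname{ran}t_{n+1}$ is contained in $\operatorname{ran}\rho$ up to a finite set, so we can choose $k_n\notin\operatorname{ran}t_{n+1}\cup K_n$.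

Let $\rho_\alpha=\bigcup_nt_n$. It is injective, and it omits every $k_i$, because $k_i\notin\operatorname{ran}t_n$ for $n>i$. If $\beta<\alpha$, take $n$ with $\beta<\alpha_n$; then $\rho_\alpha|_\beta=t_n|_\beta=^*\rho_{\alpha_n}|_\beta=^*\rho_\beta$.

Finally, each element of $R_\delta$ is obtained from $\rho_\delta$ by changing finitely many values, so it is determined by a finite subset of the countable set $\delta\times\omega$.
\end{proof}

Only the injectivity of the $\rho_\alpha$ and the countability of the sets $R_\delta$ are used later.

\section{A Cantor set with separated scales}\label{sec:cantor}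

On the line $z_1+z_2=2a$, an increment of one coordinate forces an increment of the same size in the other; on a curve such as $z_2=z_1^N$ near the origin, the two increments are related by a power. We build a Cantor set in which differences of points that lie in different parts of the set have sizes related by no power law.

Let $2^\omega$ be the space of $0$--$1$ sequences with the product topology, and $2^{<\omega}$ the set of finite $0$--$1$ sequences, called \emph{nodes}. For $\sigma\in2^\omega$, $\sigma|_n$ is the node formed by the first $n$ terms. Enumerate all nodes as $s_0,s_1,\dots$ in order of non-decreasing length; $j$ is the \emph{index} of $s_j$. Define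
\[
d_0=\tfrac18,\qquad d_{j+1}=d_j^{\,j+2},
\]
that is, $d_j=2^{-3(j+1)!}$, and put $d(s_j)=d_j$: every node has its own scale. Since $d_{j+1}\le d_j^2\le d_j/8$,
\begin{equation}\label{eq:d}
\sum_{i>j}d_i\le \tfrac17d_j,\qquad d_i\le d_j^{\,j+2}\le\tfrac18 d_j\quad\text{for } i>j.
\end{equation}
For $\sigma\in2^\omega$ let
\[
x_\sigma=\sum_{n}\sigma(n)\,d(\sigma|_n),
\]
so that $0\le x_\sigma\le\sum_jd_j\le\frac87d_0=\frac17$. For $\sigma\ne\tau$ let $\sigma\wedge\tau$ be the longest common initial segment and $j(\sigma,\tau)$ its index. If $\sigma\wedge\tau$ has length $n$, then in $x_\sigma-x_\tau$ the terms before the $n$-th cancel, and the $n$-th terms give $\pm d_{j(\sigma,\tau)}$. The remaining terms come from the nodes $\sigma|_k,\tau|_k$ with $k>n$, which are pairwise distinct and, being longer than $\sigma\wedge\tau$, have larger indices. By \eqref{eq:d} they contribute at most $\frac17d_{j(\sigma,\tau)}$ in absolute value, so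
\begin{equation}\label{eq:x}
\tfrac12\,d_{j(\sigma,\tau)}\le|x_\sigma-x_\tau|\le2\,d_{j(\sigma,\tau)}\qquad(\sigma\ne\tau).
\end{equation}
In particular $\sigma\mapsto x_\sigma$ is injective. The distance between two points tells at which node their branches split.

\begin{example}\label{ex:line2}
The line $L:z_1+z_2=2a$ of Section~\ref{sec:model} contains only countably many points $(x_{\sigma^1},x_{\sigma^2})$. At most one of them has $\sigma^1=\sigma^2$. For each of the others there are distinct nodes $u_1,u_2$ of equal length with $u_i$ an initial segment of $\sigma^i$, and we claim that each pair $(u_1,u_2)$ serves at most one point. Suppose it serves two, given by $(\sigma^1,\sigma^2)$ and $(\tau^1,\tau^2)$. On $L$ we have $|x_{\sigma^1}-x_{\tau^1}|=|x_{\sigma^2}-x_{\tau^2}|\neq0$. The nodes $\sigma^i\wedge\tau^i$ extend $u_i$, so they are different, and their indices $j_1,j_2$ are different, say $j_1<j_2$. By \eqref{eq:x} and \eqref{eq:d}, $\frac12d_{j_1}\le2d_{j_2}\le\frac14d_{j_1}$, which is absurd.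

If the scale depended only on the length of the node, the claim would fail: with $8^{-n-1}$ in place of $d(\sigma|_n)$, each $\sigma$ and its complement $\bar\sigma(n)=1-\sigma(n)$ would satisfy $x_\sigma+x_{\bar\sigma}=\frac17$.
\end{example}

For a general function $H$ the same comparison shows that one increment is smaller than every power of another. Then $H$ vanishes to infinite order along a coordinate line, hence on the whole line, and we have eliminated a variable.

\begin{lemma}\label{lem:unique}
Let $m\ge1$, let $H$ be holomorphic on $D^m$, and let $S\subset(2^\omega)^m$ be an uncountable set such that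
\begin{itemize}
\item[$(\alpha)$] every $\sigma=(\sigma^1,\dots,\sigma^m)\in S$ has pairwise distinct entries;
\item[$(\beta)$] for each $i$, the map $\sigma\mapsto\sigma^i$ is injective on $S$.
\end{itemize}
If $H(x_{\sigma^1},\dots,x_{\sigma^m})=0$ for all $\sigma\in S$, then $H\equiv0$.
\end{lemma}

Both conditions are needed: $z_1-z_2$ vanishes at all points with $\sigma^1=\sigma^2$, and $z_1-x_\tau$ vanishes at all points with $\sigma^1=\tau$.

\begin{proof}
We use induction on $m$. If $m=1$, then $H$ has uncountably many zeros in $D$, so $H\equiv0$. Let $m\ge2$. The hypotheses pass to uncountable subsets of $S$.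

\emph{Step 1: separating the coordinates.} By $(\alpha)$, for each $\sigma\in S$ there is $n$ such that $\sigma^1|_n,\dots,\sigma^m|_n$ are pairwise distinct. There are countably many tuples of nodes, so by the pigeonhole principle we may assume that there are pairwise distinct nodes $u_1,\dots,u_m$ of equal length such that $u_i$ is an initial segment of $\sigma^i$ for all $\sigma\in S$ and all $i$. Next, remove from $S$ all points that lie in a basic open set of $(2^\omega)^m$ meeting $S$ in a countable set. There are countably many basic open sets, so countably many points are removed, and every neighborhood of a remaining point contains uncountably many remaining points. So we may assume that $S$ has no isolated points.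

\emph{Step 2: the coordinate that splits first.} Let $\sigma\ne\tau$ in $S$. By $(\beta)$, $\sigma^i\ne\tau^i$ for every $i$, so $j_i(\sigma,\tau)=j(\sigma^i,\tau^i)$ is defined. The node $\sigma^i\wedge\tau^i$ extends $u_i$, so these $m$ nodes are pairwise distinct, and so are their indices. Let $i(\sigma,\tau)$ be the unique $i$ for which $j_i(\sigma,\tau)$ is smallest. For each $\sigma\in S$ choose $\tau_k\in S\setminus\{\sigma\}$ with $\tau_k\to\sigma$. The lengths of the nodes $\sigma^i\wedge\tau_k^i$ tend to infinity with $k$, hence $j_i(\sigma,\tau_k)\to\infty$ for each $i$. Passing to a subsequence, we may assume that $i(\sigma,\tau_k)=i(\sigma)$ does not depend on $k$. By the pigeonhole principle $i(\sigma)$ is constant on an uncountable set $S'\subset S$; after permuting the variables, $i(\sigma)=1$ on $S'$.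

\emph{Step 3: $H$ vanishes on a line through each point of $S'$.} Fix $\sigma\in S'$ and its sequence $(\tau_k)$ in $S$. Put
\[
a_i=x_{\sigma^i},\qquad b_i^k=x_{\tau_k^i},\qquad h_k=b_1^k-a_1,\qquad j(k)=j_1(\sigma,\tau_k),
\]
and $\varphi(z)=H(z,a_2,\dots,a_m)$. By \eqref{eq:x}, $h_k\to0$ and $0<d_{j(k)}\le2|h_k|$. For $i\ge2$ we have $j_i(\sigma,\tau_k)>j(k)$, so \eqref{eq:x} and \eqref{eq:d} give $|b_i^k-a_i|\le2d_{j(k)}^{\,j(k)+2}$. Since $H(b_1^k,\dots,b_m^k)=0$, the estimate \eqref{eq:lip} yields
\[
|\varphi(a_1+h_k)|=|H(b_1^k,a_2,\dots,a_m)-H(b_1^k,b_2^k,\dots,b_m^k)|\le2Cm\,d_{j(k)}^{\,j(k)+2}.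
\]
Suppose $\varphi\not\equiv0$, and write $\varphi(a_1+h)=ch^N(1+o(1))$ with $c\ne0$. We have no bound on $N$, and this is why the exponent $j+2$ in \eqref{eq:d} was made to grow. For large $k$ we have $j(k)+2\ge N+1$, and therefore
\[
\tfrac12|c|\,|h_k|^N\le|\varphi(a_1+h_k)|\le2Cm\,d_{j(k)}^{\,N+1}\le2^{N+2}Cm\,|h_k|^{N+1}.
\]
Dividing by $|h_k|^N$ and letting $k\to\infty$ gives $c=0$, a contradiction. So $\varphi\equiv0$ on $D$.

\emph{Step 4: induction.} Let $S''=\{(\sigma^2,\dots,\sigma^m):\sigma\in S'\}$. It is uncountable by $(\beta)$ for $i=2$, it satisfies $(\alpha)$, and it satisfies $(\beta)$ because distinct elements of $S''$ come from distinct elements of $S'$. Fix $z\in D$. By Step 3, the function $H(z,\cdot)$, holomorphic on $D^{m-1}$, vanishes at $(x_{\sigma^2},\dots,x_{\sigma^m})$ for all $\sigma\in S'$. By the induction hypothesis $H(z,\cdot)\equiv0$. As $z$ was arbitrary, $H\equiv0$.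
\end{proof}

\section{The dense subspace}\label{sec:A}

We prove Theorem~\ref{thm:A}. Let $(e_\beta)_{\beta<\omega_1}$ be as in \eqref{eq:supp} and $(\rho_\alpha)$ as in Lemma~\ref{lem:coherent}. Choose pairwise distinct nonzero $\sigma_\alpha\in2^\omega$, $\alpha<\omega_1$, and put $\lambda_\alpha=x_{\sigma_\alpha}$; these are distinct numbers in $(0,\frac17]$. Define
\[
v_\alpha=\sum_{\beta<\alpha}\lambda_\alpha^{\rho_\alpha(\beta)}e_\beta,\qquad V=\operatorname{span}\{v_\alpha:\alpha<\omega_1\}.
\]
Since $\|e_\beta\|=1$ and $\rho_\alpha$ is injective, the sum of the norms is at most $\sum_n\lambda_\alpha^n<\infty$, so the series converges in the complete space $X$.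

For $\delta<\omega_1$, an injection $r:\delta\to\omega$ and $f\in X^*$ let
\[
g_{f,r}(z)=\sum_{\beta<\delta}f(e_\beta)z^{r(\beta)}.
\]
Because $r$ is injective, this is a power series in which the coefficient of $z^{r(\beta)}$ is $f(e_\beta)$ and all other coefficients are zero. The coefficients are bounded by $\|f\|$, so $g_{f,r}$ is holomorphic on $D$. If $\operatorname{supp}f\subset\delta\le\alpha$ and $\rho_\alpha|_\delta=r$, then the terms with $\beta\ge\delta$ do not contribute to $f(v_\alpha)$, and
\begin{equation}\label{eq:eval}
f(v_\alpha)=g_{f,r}(\lambda_\alpha).
\end{equation}

\subsection*{Density} Let $f\in X^*$ vanish on $V$, and take $\delta<\omega_1$ with $\operatorname{supp}f\subset\delta$. Since $R_\delta$ is countable, there are $r\in R_\delta$ and uncountably many $\alpha\ge\delta$ with $\rho_\alpha|_\delta=r$. By \eqref{eq:eval}, $g_{f,r}$ vanishes at the uncountably many corresponding points $\lambda_\alpha$, so $g_{f,r}\equiv0$, and $f(e_\beta)=0$ for all $\beta<\delta$. Then $f$ vanishes at every $e_\beta$, so $f=0$. Hence $V$ is dense in $X$.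

\subsection*{An independent sequence of functionals as a curve}
For part (i), Lemma~\ref{lem:unique} will show that certain determinants vanish identically. To turn this into a contradiction we need to know that independent functionals produce many independent vectors of values.

\begin{lemma}\label{lem:curve}
Let $(f_n)_{n\in\omega}$ be linearly independent in $X^*$ with $\operatorname{supp}f_n\subset\delta<\omega_1$ for all $n$, and let $r:\delta\to\omega$ be an injection. Put $G(z)=(g_{f_n,r}(z))_{n\in\omega}\in\mathbb C^\omega$ for $z\in D$. Then no finite-dimensional subspace of $\mathbb C^\omega$ contains all vectors $G(z)$, $z\in D$.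
\end{lemma}

\begin{proof}
Suppose they all lie in $W=\operatorname{span}\{w^1,\dots,w^p\}$. The $p$ linear equations $\sum_{n\le p}c_nw^l_n=0$, $l=1,\dots,p$, in the $p+1$ unknowns $c_0,\dots,c_p$ have a nonzero solution in $\mathbb C^{p+1}$. Then $\sum_{n\le p}c_nw_n=0$ for every $w\in W$, so $\sum_{n\le p}c_ng_{f_n,r}\equiv0$ on $D$. The coefficient of $z^{r(\beta)}$ gives $\sum_{n\le p}c_nf_n(e_\beta)=0$ for $\beta<\delta$, and for $\beta\ge\delta$ every term is zero. If $\mathbb K=\mathbb R$, the numbers $f_n(e_\beta)$ are real, so the same equations hold for the real parts and for the imaginary parts of the $c_n$; we replace $(c_n)$ by whichever of the two is nonzero. Now $\sum_{n\le p}c_nf_n\in X^*$ vanishes at every $e_\beta$, so it is zero, contrary to linear independence.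
\end{proof}

\subsection*{Proof of (i)} Let $(f_n)$ be linearly independent in $X^*$ and suppose that $Z=V\cap\bigcap_n\ker f_n$ has uncountable dimension. By \eqref{eq:supp} there is $\delta<\omega_1$ with $\operatorname{supp}f_n\subset\delta$ for all $n$.

\emph{Step 1: disjointly supported combinations.} Formula \eqref{eq:eval} applies to $v_\alpha$ with $\alpha\ge\delta$ only, and Lemma~\ref{lem:unique} needs disjoint tuples. So we look for combinations in $Z$ that involve disjoint sets of indices above $\delta$. We work with coefficient vectors, which spares us from deciding whether the $v_\alpha$ are independent. Let $\Phi$ be the vector space of finitely supported functions $\omega_1\to\mathbb K$, let $q:\Phi\to V$ be the linear surjection $q(\psi)=\sum_\alpha\psi(\alpha)v_\alpha$, and let $\Psi=q^{-1}(Z)$. Since $q(\Psi)=Z$, the space $\Psi$ has uncountable dimension. If $C\subset\omega_1$ is countable, the finitely supported functions on $C$ form a space of countable dimension, so the linear map $\psi\mapsto\psi|_C$ is not injective on $\Psi$: some nonzero $\psi\in\Psi$ has support disjoint from $C$. By recursion on $\xi<\omega_1$, taking for $C$ the union of $\delta$ and the countably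 many finite supports chosen before, we obtain nonzero $\psi_\xi\in\Psi$ whose supports $F_\xi$ are pairwise disjoint finite subsets of $[\delta,\omega_1)$.

\emph{Step 2: one pattern of exponents.} List each $F_\xi$ in increasing order and assign to $\xi$ the finite sequence of the restrictions $\rho_\alpha|_\delta$, $\alpha\in F_\xi$. There are countably many finite sequences in the countable set $R_\delta$. So there are an uncountable set $\Xi\subset\omega_1$, an integer $m\ge1$ and injections $r_1,\dots,r_m:\delta\to\omega$ such that for all $\xi\in\Xi$
\[
F_\xi=\{\alpha_\xi^1<\dots<\alpha_\xi^m\},\qquad\rho_{\alpha_\xi^i}|_\delta=r_i\quad(i=1,\dots,m).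
\]
Put $g_n^i=g_{f_n,r_i}$. Since $q(\psi_\xi)\in Z$, formula \eqref{eq:eval} gives
\begin{equation}\label{eq:rel}
\sum_{i=1}^m\psi_\xi(\alpha_\xi^i)\,g_n^i(\lambda_{\alpha_\xi^i})=f_n(q(\psi_\xi))=0\qquad(\xi\in\Xi,\ n\in\omega).
\end{equation}

\emph{Step 3: eliminating the coefficients.} Fix $n_1,\dots,n_m\in\omega$ and let
\[
H(z_1,\dots,z_m)=\det\bigl(g^i_{n_k}(z_i)\bigr)_{k,i=1}^m .
\]
This is a finite sum of products of holomorphic functions of one variable, so it is holomorphic on $D^m$. For $\xi\in\Xi$, the coefficients $\psi_\xi(\alpha_\xi^i)$ in \eqref{eq:rel} are nonzero and do not depend on $n$; they form a nonzero vector in the kernel of the matrix at the point $(\lambda_{\alpha_\xi^1},\dots,\lambda_{\alpha_\xi^m})$, so $H$ vanishes there. Let $S$ be the set of tuples $(\sigma_{\alpha_\xi^1},\dots,\sigma_{\alpha_\xi^m})$, $\xi\in\Xi$. The $\sigma_\alpha$ are distinct, so each tuple has distinct entries; the $F_\xi$ are disjoint, so tuples with different $\xi$ differ in every entry. Thus $S$ is uncountable and satisfies $(\alpha)$ and $(\beta)$, and Lemma~\ref{lem:unique} gives $H\equiv0$.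

\emph{Step 4: the contradiction.} Let $G^i(z)=(g_n^i(z))_{n}\in\mathbb C^\omega$. Fix $z_1,\dots,z_m\in D$ and consider the matrix with $m$ columns $G^1(z_1),\dots,G^m(z_m)$ and rows indexed by $n\in\omega$. By Step 3, in which $n_1,\dots,n_m$ were arbitrary, no $m$ rows are linearly independent. So the rows span a proper subspace of $\mathbb C^m$, and there is a nonzero $c\in\mathbb C^m$ with $\sum_ic_ig_n^i(z_i)=0$ for all $n$: the columns are linearly dependent, for every choice of the $z_i$. On the other hand, Lemma~\ref{lem:curve} allows us to choose successively $z_1,\dots,z_m\in D$ with
\[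
G^i(z_i)\notin\operatorname{span}\{G^1(z_1),\dots,G^{i-1}(z_{i-1})\},
\]
where for $i=1$ the span is $\{0\}$. For this choice the columns are linearly independent. This contradiction proves (i).

\subsection*{Proof of (ii)} Let $Z\subset V$ be a subspace of uncountable dimension and $Z^\perp=\{f\in X^*:f|_Z=0\}$. If $Z^\perp$ were infinite-dimensional, it would contain a linearly independent sequence $(f_n)$, and $Z\subset V\cap\bigcap_n\ker f_n$ would contradict (i). So $Z^\perp$, which is the dual of the normed space $X/\overline Z$, is finite-dimensional. Since the dual separates points, $X/\overline Z$ embeds linearly in the algebraic dual of $Z^\perp$, and $\overline Z$ has finite codimension.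

\subsection*{Proof of (iii)} Suppose $\{y_i;h_i\}_{i\in I}$ is an uncountable biorthogonal system in $V$. Extend each $h_i$ to a functional in $X^*$, and choose a countably infinite set $J\subset I$. The functionals $h_j$, $j\in J$, are linearly independent, as one sees by evaluating a vanishing combination at the vectors $y_j$. The vectors $y_i$, $i\in I\setminus J$, are linearly independent, as one sees by applying the $h_i$. They are uncountably many and lie in $V\cap\bigcap_{j\in J}\ker h_j$. This contradicts (i) and completes the proof of Theorem~\ref{thm:A}. \qed

\begin{remark}\label{rem:hyp}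
Completeness of $X$ was used only to sum the series $v_\alpha$. The hypothesis $\operatorname{dens}X=\omega_1$ makes the initial segments of the index set countable, so that the injections $\rho_\alpha$ exist; Theorem~\ref{thm:B} shows that it cannot be dropped. In (i) the sequence must be infinite, since finitely many kernels meet $V$ in a subspace of finite codimension, and $V$, being non-separable, has uncountable dimension; in the proof, this reflects the fact that $m$ is not known in advance.

The WLD property entered only through \eqref{eq:supp}, to find $\delta$. It cannot be replaced by the existence of an M-basis. Let $Y$ be a dense subspace of $\ell_1(\omega_1)$, a space of density character $\omega_1$ in which the unit vectors $e_\gamma$ and coordinate functionals $e_\gamma^*$ form an M-basis. Choose $y_\gamma\in Y$ with $\|y_\gamma-e_\gamma\|\le\frac12$. The operator $Tx=\sum_\gamma e_\gamma^*(x)y_\gamma$ satisfies $\|Tx-x\|\le\frac12\|x\|$, so it is invertible, and $\{y_\gamma;(e_\gamma^*\circ T^{-1})|_Y\}_{\gamma<\omega_1}$ is an uncountable biorthogonal system in $Y$. Here \eqref{eq:supp} fails for the functional $x\mapsto\sum_\gamma e_\gamma^*(x)$.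
\end{remark}

\section{Density at least $\omega_2$, and the classification}\label{sec:B}

Let $Y$ be a dense subspace of a space with an M-basis $\{e_\gamma;e_\gamma^*\}$. We keep the functionals $e_\gamma^*$ and replace $e_\gamma$ by a vector $y_\gamma\in Y$ with $e_\gamma^*(y_\gamma)=1$. The relations $e_\beta^*(y_\gamma)=0$ may now fail, but for each $\gamma$ they fail for countably many $\beta$ only. It remains to find a large set of indices among which no failure occurs, and this is a purely combinatorial matter.

\begin{theorem}[Hajnal's set mapping theorem \cite{Hajnal}]\label{thm:hajnal}
Let $\kappa$ be an infinite cardinal and $\mu<\kappa$ a cardinal. Suppose that $F$ assigns to each $\gamma\in\kappa$ a set $F(\gamma)\subset\kappa\setminus\{\gamma\}$ with $|F(\gamma)|<\mu$. Then there is $E\subset\kappa$ with $|E|=\kappa$ and $\gamma\notin F(\gamma')$ for all distinct $\gamma,\gamma'\in E$.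
\end{theorem}

For countable sets $F(\gamma)$ we take $\mu=\omega_1$, which requires $\kappa\ge\omega_2$. On $\kappa=\omega_1$ the conclusion fails for $F(\gamma)=\{\beta:\beta<\gamma\}$, which admits no such set $E$ with two elements. This is exactly the pattern of the vectors $v_\alpha$ of Section~\ref{sec:A}, whose coefficients are nonzero at all $\beta<\alpha$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $Y$ be a dense subspace of $X$. By Lemma~\ref{lem:count}, the M-basis can be indexed as $\{e_\gamma;e_\gamma^*\}_{\gamma<\kappa}$. Each $x\in X$ is the limit of a sequence of finite combinations of the $e_\gamma$, so it lies in the closed span of $\{e_\gamma:\gamma\in A\}$ for a countable set $A$, and $e_\beta^*(x)=0$ for $\beta\notin A$. For each $\gamma$, the functional $e_\gamma^*$ is nonzero, so it does not vanish on the dense subspace $Y$; after rescaling we find $y_\gamma\in Y$ with $e_\gamma^*(y_\gamma)=1$. The set $F(\gamma)=\{\beta\ne\gamma:e_\beta^*(y_\gamma)\ne0\}$ is countable. Theorem~\ref{thm:hajnal} with $\mu=\omega_1<\kappa$ gives $E\subset\kappa$ with $|E|=\kappa$ and $e_\gamma^*(y_{\gamma'})=0$ for all distinct $\gamma,\gamma'\in E$. Then $\{y_\gamma;e_\gamma^*|_Y\}_{\gamma\in E}$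 is a biorthogonal system in $Y$ of cardinality $\kappa$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:A}(iii), and (b)$\Rightarrow$(c) holds because $\operatorname{dens}X$ is uncountable. If (a) fails, then $\operatorname{dens}X\ge\omega_2$; a WLD space has an M-basis, so (c) fails by Theorem~\ref{thm:B}.

For the last statement, let $\{e_\gamma;e_\gamma^*\}_{\gamma\in\Gamma}$ be an M-basis of $X$ on which every functional has countable support. By Lemma~\ref{lem:count}, $\Gamma$ is uncountable. Take $\Gamma_0\subset\Gamma$ of cardinality $\omega_1$ and let $X_0$ be the closed span of $\{e_\gamma:\gamma\in\Gamma_0\}$. The system $\{e_\gamma;e_\gamma^*|_{X_0}\}_{\gamma\in\Gamma_0}$ is an M-basis of $X_0$: if $x\in X_0$ is annihilated by the $e_\gamma^*$ with $\gamma\in\Gamma_0$, it is annihilated by all $e_\gamma^*$, because those with $\gamma\notin\Gamma_0$ vanish on $X_0$, and so $x=0$. Every functional on $X_0$ extends to $X$, hence is nonzero at only countably many $e_\gamma$, $\gamma\in\Gamma_0$. Thus $X_0$ is WLD. By Lemma~\ref{lem:count}, $X_0$ is non-separable, since it contains an uncountable biorthogonal system,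 and $\operatorname{dens}X_0=|\Gamma_0|=\omega_1$. The dense subspace of $X_0$ given by Theorem~\ref{thm:A} is non-separable and has no uncountable biorthogonal system.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HR} P.~H\'ajek and T.~Russo, \emph{On densely isomorphic normed spaces}, arXiv:1910.01527 (2019).

\bibitem{Hajnal} A.~Hajnal, \emph{Proof of a conjecture of S.~Ruziewicz}, Fund. Math. \textbf{50} (1961/62), 123--128.

\end{thebibliography}
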